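\title{Counting the recurrent, uniformly recurrent and periodic classes of an automatic word}

\begin{abstract}
Given a right-infinite word $w$ over a finite alphabet, consider the recurrent right-infinite words all of whose factors are factors of $w$, and identify two of them when they have the same factors. We show that, for an automatic word $w$, the number of these classes, the number of uniformly recurrent classes and the number of periodic classes can be computed from an automaton generating $w$, in polynomial space if the automaton reads the most significant digit first. This answers a question posed by Bell. The main step is a classification, valid for every coding of a fixed point of a growing morphism, of the recurrent and uniformly recurrent classes in terms of the strongly connected components of the graph of the morphism. We also give a sharp bound on the number of classes, determine all triples of values that occur, and show that every class contains an automatic word.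
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\Sigma$ be a finite alphabet and $w=w_0w_1w_2\cdots$ a right-infinite word over $\Sigma$. A \emph{factor} of a word is a finite contiguous subword; $F(w)$ denotes the set of factors of $w$. A right-infinite word $v$ is
\begin{itemize}
\item \emph{recurrent} if every factor of $v$ occurs in $v$ infinitely often;
\item \emph{uniformly recurrent} if for every factor $y$ of $v$ there is $N$ such that every factor of $v$ of length $N$ contains $y$;
\item \emph{periodic} if $v=u^\omega=uuu\cdots$ for some nonempty finite word $u$.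
\end{itemize}
A factor $y$ of $u^\omega$ occurs in every factor of length $|y|+|u|$, so periodic words are uniformly recurrent, and uniformly recurrent words are recurrent. Two right-infinite words are \emph{equivalent} if they have the same set of factors. Let $\mathrm{Rec}(w)$ be the set of equivalence classes $[v]$ of recurrent words $v$ with $F(v)\subseteq F(w)$, and let
\[
\mathrm{Per}(w)\subseteq\mathrm{URec}(w)\subseteq\mathrm{Rec}(w)
\]
be the sets of classes of periodic and of uniformly recurrent such $v$. We order $\mathrm{Rec}(w)$ by inclusion of the sets $F(v)$.

The words $v$ with $F(v)\subseteq F(w)$ form the set $V_w$ of all infinite words in which every finite window shows something that is also seen in $w$. The three sets above record the kinds of repetitive behavior that can be sustained forever inside $V_w$, and they depend on $F(w)$ only. If $w$ is uniformly recurrent, every $v\in V_w$ has arbitrarily long factors, these contain any given factor of $w$, and so $F(v)=F(w)$; then $\mathrm{Rec}(w)=\mathrm{URec}(w)=\{[w]\}$. In general the classes are not represented by $w$ or by its tails.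

\begin{example}\label{ex:powers}
Let $w=011010001\cdots$, with $w_n=1$ exactly when $n$ is a power of $2$. The gaps between consecutive $1$'s are pairwise different, so each word $10^j1$ occurs at most once in $w$. A recurrent $v\in V_w$ containing the letter $1$ would contain infinitely many $1$'s, hence some word $10^j1$, hence a factor with two occurrences of it, which is not a factor of $w$. So the only recurrent word in $V_w$ is $0^\omega$, and $\#\mathrm{Rec}(w)=\#\mathrm{URec}(w)=\#\mathrm{Per}(w)=1$, although no tail of $w$ is recurrent.
\end{example}

Let $p_w(n)$ be the number of factors of $w$ of length $n$. It is known that if $p_w(n)\le Cn$ for some constant $C>0$ and all $n\ge1$, then $\mathrm{Rec}(w)$ is finite, and that automatic words have this property. Recall that, for an integer $k\ge2$, the word $w$ is \emph{$k$-automatic} if there is a deterministic finite automaton with output, given by a finite set $Q$ of states, an initial state $q_0$, a transition map $\delta\colon Q\times\{0,\dots,k-1\}\to Q$ and an output map $\mathrm{out}\colon Q\to\Sigma$, that outputs $w_n$ when it reads the base-$k$ representation $(n)_k$ of $n$. An automatic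 word is thus specified by finite data, namely $k$ and the automaton, and three finite numbers are attached to it. Bell \cite{Bell} asks whether there is a decision procedure that takes an automatic word $w$ as input and outputs $\#\mathrm{Rec}(w)$, $\#\mathrm{URec}(w)$ and $\#\mathrm{Per}(w)$.

One expects a positive answer, because an automatic word is self-similar: it is a letter-to-letter image of a fixed point of a morphism $\varphi$ that sends each letter to a word of length $k$, and a long factor of the fixed point is assembled from blocks $\varphi^n(c)$ with $c$ a letter. A recurrent word should therefore be described by the letters $c$ whose blocks it contains, and this is a finite amount of data. Finiteness of $\mathrm{Rec}(w)$ alone, however, gives neither a list of candidates for the classes nor a way to compare two candidates. We supply both.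

\begin{theorem}\label{thm:algo}
There is an algorithm which, given a $k$-automatic word $w$, outputs $\#\mathrm{Rec}(w)$, $\#\mathrm{URec}(w)$, $\#\mathrm{Per}(w)$ and the inclusion order on $\mathrm{Rec}(w)$. For automata reading the most significant digit first it runs in polynomial space.
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(i)] If $w$ is generated by an automaton with $m$ states reading the most significant digit first, then $\#\mathrm{Rec}(w)\le m$. For all $k\ge2$ and $m\ge1$ equality is attained, even with $\#\mathrm{Per}(w)=\#\mathrm{URec}(w)=\#\mathrm{Rec}(w)=m$.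
\item[(ii)] For each $k\ge2$, the triples $(\#\mathrm{Rec}(w),\#\mathrm{URec}(w),\#\mathrm{Per}(w))$ of $k$-automatic words $w$ are exactly the triples $(r,u,p)$ of integers with $0\le p\le u\le r$ and $u\ge1$.
\item[(iii)] If $w$ is $k$-automatic, every class in $\mathrm{Rec}(w)$ contains a $k$-automatic word.
\end{enumerate}
\end{theorem}

Both theorems rest on a classification (Theorem~\ref{thm:class}) that lists the elements of $\mathrm{Rec}(w)$ and $\mathrm{URec}(w)$ in terms of a finite graph. It is stated in Section~\ref{sec:graph} and proved in Sections~\ref{sec:desub} and~\ref{sec:proofclass}, without using the finiteness theorem quoted above. The list may contain repetitions and does not say which entries are periodic; Sections~\ref{sec:incl} and~\ref{sec:per} decide these two points. Section~\ref{sec:algo} assembles the algorithm and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.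

\section{Words, languages and morphisms}\label{sec:prelim}

\subsection{Languages of infinite words}
We write $\mathbb N=\{0,1,2,\dots\}$. For a word $z=z_0z_1\cdots$, the \emph{window} $z[i,j)$ is the factor $z_i\cdots z_{j-1}$. For a set $L$ of words, $F(L)$ is the set of factors of words of $L$. The \emph{shift} is $S(z_0z_1z_2\cdots)=z_1z_2\cdots$. The set $\Sigma^{\mathbb N}$ is a compact metric space in which $z^{(j)}\to z$ means that $z^{(j)}$ and $z$ agree on prefixes whose lengths tend to infinity; $S$ is continuous, and $V_w=\{z\in\Sigma^{\mathbb N}:F(z)\subseteq F(w)\}$ is closed and satisfies $SV_w\subseteq V_w$.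

We identify a class $[v]$ with the language $F(v)$. This language is closed under taking factors and is \emph{extendable}: each of its words is a proper prefix of another. Uniform recurrence of $v$ is, by its definition, a property of $F(v)$.

\begin{lemma}\label{lem:rec}
Let $v$ be a right-infinite word.
\begin{enumerate}
\item[(a)] $v$ is recurrent if and only if $S^{n_j}v\to v$ for some sequence $n_j\to\infty$.
\item[(b)] If $v$ is recurrent and $u,u'\in F(v)$, then $utu'\in F(v)$ for some word $t$; moreover $F(S^iv)=F(v)$ for all $i$.
\item[(c)] If $v$ is uniformly recurrent and $L\subseteq F(v)$ is closed under factors and contains arbitrarily long words, then $L=F(v)$.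
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every factor lies in a prefix, so $v$ is recurrent if and only if each prefix occurs infinitely often, that is, if and only if for each $j$ the prefix of length $j$ occurs at some position $n_j\ge j$. (b) Take an occurrence of $u'$ that starts after the end of an occurrence of $u$; likewise every factor occurs beyond position $i$. (c) A word $y\in F(v)$ occurs in all sufficiently long words of $F(v)$, hence in a word of $L$.
\end{proof}

A nonempty word is \emph{primitive} if it is not a power of a shorter word. Every nonempty word is a power of a primitive word, so every periodic word is $u^\omega$ with $u$ primitive.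

\begin{lemma}\label{lem:per}
Let $u$ be primitive of length $q$.
\begin{enumerate}
\item[(a)] Two windows of $u^\omega$ of the same length $\ge q$, starting at $i$ and $j$, are equal if and only if $i\equiv j\pmod q$.
\item[(b)] Every right-infinite word $v$ with $F(v)\subseteq F(u^\omega)$ equals $S^iu^\omega$ for some $i$; in particular $v$ is periodic.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Regard $u$ as a function on $\mathbb Z/q\mathbb Z$, so that the $n$-th letter of $u^\omega$ is $u(n)$. If $i\equiv j$ the windows agree. If they agree, then $u(i+t)=u(j+t)$ for $0\le t<q$, so $u$ is invariant under translation by $j-i$, hence by $g=\gcd(j-i,q)$. Then $u$ is the $(q/g)$-th power of its prefix of length $g$, and primitivity gives $g=q$.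

(b) Let $v[0,q)$ be the window of $u^\omega$ at $i$. Suppose $v[t,t+q)$ is the window at $i+t$. The factor $v[t,t+q+1)$ is a window of $u^\omega$ starting at some $i'$, and $i'\equiv i+t$ by (a); so $v[t+1,t+q+1)$ is the window at $i+t+1$. By induction $v=S^iu^\omega=(v[0,q))^\omega$.
\end{proof}

Call a language \emph{periodic} if it equals $F(u^\omega)$ for some $u$. By Lemma~\ref{lem:per}(b), $v$ is periodic if and only if $F(v)$ is a periodic language.

\subsection{Morphisms}
A \emph{morphism} $\varphi\colon B^*\to B^*$ satisfies $\varphi(st)=\varphi(s)\varphi(t)$ and is determined by the images of the letters. It is \emph{$k$-uniform} if all these images have length $k$, and \emph{growing} if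
\[
\lambda_n:=\min_{b\in B}|\varphi^n(b)|\longrightarrow\infty .
\]
A growing morphism sends no letter to the empty word, so it acts on infinite words. A $k$-uniform morphism with $k\ge2$ is growing, with $\lambda_n=k^n$. A \emph{coding} is a map $\tau\colon B\to\Sigma$, applied letter by letter; it satisfies $F(\tau(z))=\tau(F(z))$.

\medskip
\noindent\textbf{Standing setting.} $\varphi\colon B^*\to B^*$ is a growing morphism on a finite alphabet, $a\in B$ is a letter with $\varphi(a)\in aB^+$, and $x=\varphi^\omega(a)$ is the infinite word having all $\varphi^n(a)$ as prefixes, so that $\varphi(x)=x$. Every letter of $B$ occurs in $x$. Finally $\tau\colon B\to\Sigma$ is a coding and $w=\tau(x)$.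

\subsection{From automata to uniform morphisms}\label{sub:auto}
Suppose $\varphi$ is $k$-uniform and put $\delta(b,j)=\varphi(b)_j$ for $0\le j<k$. From $x=\varphi(x)$ we get $x_{kn+j}=\varphi(x_n)_j=\delta(x_n,j)$, and $x_0=a=\delta(a,0)$. By induction on the number of digits, $x_n=\delta(a,(n)_k)$, the most significant digit being read first. So $\tau(x)$ is $k$-automatic. The converse needs one adjustment, since an automaton need not satisfy $\delta(q_0,0)=q_0$.

\begin{lemma}\label{lem:auto}
Let $w$ be generated by an automaton with $m$ states reading $(n)_k$ most significant digit first. One can compute, in time polynomial in the size of the transition table, data $(B,\varphi,a,\tau)$ as in the standing setting with $\varphi$ $k$-uniform, $w=\tau(\varphi^\omega(a))$ and $|B|\le m+1$, such that $a$ occurs exactly once in each $\varphi^n(a)$.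
\end{lemma}

\begin{proof}
Add a new state $a$ with $\delta(a,0)=a$ and $\delta(a,j)=\delta(q_0,j)$ for $1\le j<k$. Put $\tau(a)=w_0$, $\tau=\mathrm{out}$ on $Q$, and $\varphi(q)=\delta(q,0)\cdots\delta(q,k-1)$. Then $\varphi(a)$ begins with $a$ and $x_n=\delta(a,(n)_k)$. For $n\ge1$ the first digit of $(n)_k$ is nonzero, so $x_n=\delta(q_0,(n)_k)\in Q$ and $\tau(x_n)=w_n$; in particular $a$ occurs in $x$ only at position $0$. Let $B$ be the set of states reachable from $a$. Leading zeros keep the automaton in $a$, so $B$ is the set of letters of $x$.
\end{proof}

An automaton reading the least significant digit first is converted as follows. Take as states the functions $f\colon Q\to\Sigma$, start at $f=\mathrm{out}$, and on digit $j$ replace $f$ by $f\circ\delta(\cdot,j)$. After the digits $j_1,\dots,j_s$ the state is $\mathrm{out}\circ\delta(\cdot,j_1)\circ\cdots\circ\delta(\cdot,j_s)$, which is the function $q\mapsto\mathrm{out}(\delta(q,j_s\cdots j_1))$. Declaring the output of $f$ to be $f(q_0)$, we obtain an automaton for $w$ that reads the most significant digit first. It may have $|\Sigma|^{|Q|}$ states, which is why the space bound in Theorem~\ref{thm:algo}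 and the bound in Theorem~\ref{thm:sharp}(i) are stated for one reading direction.

\section{The graph of a morphism and the classification}\label{sec:graph}

\subsection{Three small cases}
The natural candidates for elements of $\mathrm{Rec}(x)$ are languages generated by the words $\varphi^n(b)$ for a fixed letter $b$. Three $2$-uniform morphisms show which letters contribute and how the languages must be defined.

\begin{example}\label{ex:E3}
Let $e\mapsto ef$, $f\mapsto eg$, $g\mapsto gg$ and $x=\varphi^\omega(e)=efegefggefeggggg\cdots$. Since $x_2=e$ and $x=\varphi^n(x)$, the letter $e$ occurs at all positions $2\cdot2^n$. Hence each $\varphi^n(e)$ occurs infinitely often, and $x$ is recurrent. It is not uniformly recurrent, as it contains $\varphi^n(g)=g^{2^n}$ for all $n$. We claim that $\mathrm{Rec}(x)=\{F(x),F(g^\omega)\}$. Let $v\in V_x$ be recurrent, $v\ne g^\omega$, and let $n\ge1$. Some position $p\ge2^n$ of $v$ carries a letter other than $g$. The window $v[p-2^n,p+2^n+1)$ occurs in $x=\varphi^n(x)$, which is cut into blocks $\varphi^n(c)$ of length $2^n$. The block containing the central letter lies inside the window and has $c\ne g$. Both $\varphi^n(e)$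 and $\varphi^n(f)$ begin with $\varphi^{n-1}(e)$, so $\varphi^{n-1}(e)\in F(v)$. As $n$ is arbitrary, $F(v)=F(x)$. The triple of values is $(2,1,1)$. The two classes correspond to the sets $\{e,f\}$ and $\{g\}$ of letters that reproduce each other under $\varphi$, and the uniformly recurrent class corresponds to the set from which no other letter is produced.
\end{example}

\begin{example}\label{ex:E1}
Let $a\mapsto ab$, $b\mapsto bc$, $c\mapsto cc$. Then $x=abbcbcccb\cdots$ has $b$ exactly at the powers of $2$, and the argument of Example~\ref{ex:powers} gives $\mathrm{Rec}(x)=\{F(c^\omega)\}$. The letter $b$ reproduces itself, but only once: $\varphi^n(b)=bc^{2^n-1}$. It contributes no class.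
\end{example}

\begin{example}\label{ex:E2}
Let $a\mapsto ab$, $b\mapsto cc$, $c\mapsto bb$, so $x=a\,b\,cc\,bbbb\,c^8\cdots$. A recurrent $v\in V_x$ does not contain $a$, which occurs once in $x$. If it contained both $b$ and $c$, it would contain some $bc^jb$ with $j\ge1$, twice in one factor; but $bc^jb$ occurs at most once in $x$. So $\mathrm{Rec}(x)=\{F(b^\omega),F(c^\omega)\}$. The single set $\{b,c\}$ of mutually reproducing letters gives two classes, which $\varphi$ exchanges. The language attached to $b$ must be built from the words $\varphi^{2j}(b)$ only.
\end{example}

\subsection{Components, periods, branching}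
Let $G$ be the directed multigraph with vertex set $B$ and one edge $b\to c$ for each occurrence of $c$ in $\varphi(b)$. A position in $\varphi^{n+1}(b)$ is a position in $\varphi^n(b)$ together with a position in the image of the letter found there. By induction, \emph{the number of walks of length $n$ from $b$ to $c$ is the number of occurrences of $c$ in $\varphi^n(b)$}.

The \emph{components} of $G$ are its strongly connected components, the classes of mutual reachability. A walk between two vertices of a component $C$ stays in $C$. If $C$ contains an edge, its \emph{period} $d_C$ is the greatest common divisor of the lengths of the closed walks in $C$.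

\begin{lemma}\label{lem:W}
Let $C$ be a component containing an edge and $d=d_C$. For $b,c\in C$, the lengths of the walks from $b$ to $c$ lie in one residue class $\rho(b,c)$ modulo $d$, and all large integers in that class occur. The relation $\rho(b,c)=0$ is an equivalence relation on $C$ with exactly $d$ classes $C_0,\dots,C_{d-1}$, called the \emph{cyclic classes} of $C$.
\end{lemma}

\begin{proof}
Fix a walk from $c$ to $b$, of length $s$. Every walk from $b$ to $c$ closes up with it, so its length is $\equiv-s\pmod d$. The lengths of closed walks at $b$ form a set closed under addition. Its greatest common divisor is $d$: a closed walk of length $\gamma$ at any vertex of $C$ can be inserted in a closed walk from $b$ through that vertex, so $\gamma$ is a difference of two elements of the set. A set of positive integers closed under addition contains all large multiples of its greatest common divisor; appending one walk from $b$ to $c$ gives all large elements of $\rho(b,c)$. Concatenation gives $\rho(b,c)+\rho(c,e)=\rho(b,e)$ and $\rho(b,b)=0$. Fixing $b_0\in C$, we get that $\rho(b,c)=0$ if and only if $\rho(b_0,b)=\rho(b_0,c)$, and $\rho(b_0,\cdot)$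 takes all $d$ values because walks of every length from $b_0$ exist in $C$.
\end{proof}

\begin{lemma}\label{lem:branch}
For a component $C$ the following are equivalent: \emph{(i)} some $b\in C$ occurs at least twice in $\varphi^n(b)$ for some $n\ge1$; \emph{(ii)} every $b\in C$ does; \emph{(iii)} some $b\in C$ has at least two outgoing edges that end in $C$.
\end{lemma}

\begin{proof}
Condition (i) says that there are two different closed walks of the same length at $b$. Preceding them by a walk from $c$ to $b$ and following them by a walk from $b$ to $c$ gives the same at any $c\in C$; so (i) and (ii) are equivalent. If (iii) fails, there is at most one walk of each length from $b$ inside $C$, and (i) fails. If (iii) holds, complete the two edges to closed walks $P,P'$ at $b$, of lengths $p,p'$. Then $P$ repeated $p'$ times and $P'$ repeated $p$ times have length $pp'$ and differ in the first edge.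
\end{proof}

A component is \emph{branching} if it satisfies these conditions, and \emph{terminal} if no edge leaves it. A terminal component is reachable from every vertex, since the components form a finite acyclic graph. For $b$ in a branching component $C$ put
\[
L_b=\bigcup_{j\ge0}F\bigl(\varphi^{jd_C}(b)\bigr).
\]

\begin{theorem}[Classification]\label{thm:class}
In the standing setting:
\begin{enumerate}
\item[(1)] $L_b$ depends only on the cyclic class $C_i$ of $b$; write $L_{C,i}$. The languages $L_{C,i}$, for $C$ branching and $0\le i<d_C$, are pairwise distinct, and $\mathrm{Rec}(x)=\{L_{C,i}\}$. So $\#\mathrm{Rec}(x)=\sum_{C\text{ branching}}d_C\le|B|$.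
\item[(2)] $\mathrm{Rec}(w)=\{\tau(L_{C,i}):C\text{ branching}\}$.
\item[(3)] Terminal components are branching, and $\mathrm{URec}(w)=\{\tau(L_{C,i}):C\text{ terminal}\}$. In particular $\#\mathrm{URec}(x)=\sum_{C\text{ terminal}}d_C\ge1$.
\end{enumerate}
\end{theorem}

In Example~\ref{ex:E3} the components $\{e,f\}$ and $\{g\}$ are branching of period $1$, and only $\{g\}$ is terminal. In Example~\ref{ex:E1} the components $\{a\}$ and $\{b\}$ carry a single loop and are not branching. In Example~\ref{ex:E2} the component $\{b,c\}$ is terminal of period $2$.

\begin{remark}\label{rem:scope}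
The theorem uses only that $\varphi$ is growing. So for every $w=\tau(\varphi^\omega(a))$ with $\varphi$ growing, automatic or not, $\mathrm{Rec}(w)$ is finite and $\#\mathrm{Rec}(w)\le\sum_{C\text{ branching}}d_C\le|B|$, with equality on the left if $\tau$ is injective. Growth cannot be dropped: for $a\mapsto ab$, $b\mapsto b$ we have $x=ab^\omega$ and $\mathrm{Rec}(x)=\{F(b^\omega)\}$, while no component is branching. Uniformity will be used only to decide equality and periodicity of the languages $\tau(L_{C,i})$; we make no decidability claim for non-uniform morphisms with arbitrary codings.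
\end{remark}

\section{Desubstituting recurrent words}\label{sec:desub}

In Example~\ref{ex:E3} we could name the letter whose blocks fill a given recurrent word. In general, cutting long factors of $v$ into blocks $\varphi^n(c)$ yields letters $c$ that depend on $n$, and nothing yet says that they lie in one cyclic class or that they account for all of $F(v)$. The remedy is to let $\varphi$ act on the set of recurrent languages and to show that it acts as a permutation of a finite set. A power of $\varphi$ then fixes every recurrent language, and a fixed language can be cut into blocks that come from the same language at every level.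

Put $X=V_x$, let $\mathcal R=\{F(y):y\in X\text{ recurrent}\}=\mathrm{Rec}(x)$, and for a language $L\subseteq B^*$ let $\Phi(L)=F(\varphi(L))$. The image of a factor of $s$ is a factor of the image of $s$; hence $\Phi^n(L)=F(\varphi^n(L))$, and $\Phi^n(F(y))=F(\varphi^n(y))$ for every infinite word $y$.

The difficulty in showing that $\Phi$ maps $\mathcal R$ onto $\mathcal R$, and that $\tau$ maps $\mathcal R$ onto $\mathrm{Rec}(w)$, is that a preimage of a recurrent word need not be recurrent. In Example~\ref{ex:E1} with $\tau(b)=\tau(c)=0$, the recurrent word $0^\omega$ has the non-recurrent preimage $bc^\omega\in X$, and also the recurrent preimage $c^\omega$. The next lemma says that a recurrent preimage always exists. If $T$ is a continuous self-map of a compact metric space $Y$, a point $y$ is \emph{recurrent} if $T^{n_j}y\to y$ for some $n_j\to\infty$; for the shift this is recurrence of words, by Lemma~\ref{lem:rec}(a).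

\begin{lemma}\label{lem:lift}
Let $Y,Z$ be compact metric spaces, $T\colon Y\to Y$ and $S\colon Z\to Z$ continuous, and $\pi\colon Y\to Z$ a continuous surjection with $\pi T=S\pi$. If $z\in Z$ is recurrent, there is a recurrent $y\in Y$ with $\pi(y)=z$.
\end{lemma}

\begin{proof}
Consider the closed sets $Y'\subseteq Y$ with $TY'\subseteq Y'$ and $z\in\pi(Y')$; the set $Y$ is one. The intersection of a chain of such sets is again one: it is closed and invariant, and it meets $\pi^{-1}(z)$ because the sets $Y'\cap\pi^{-1}(z)$ are nested, nonempty and compact. By Zorn's lemma there is a minimal such set $Y'$. Pick $y\in Y'$ with $\pi(y)=z$, and let $\omega(y)$ be the set of limits of sequences $T^{m_j}y$ with $m_j\to\infty$. It equals $\bigcap_N\overline{\{T^my:m\ge N\}}$, so it is closed; it is contained in $Y'$; and $T\omega(y)\subseteq\omega(y)$ by continuity. Let $S^{n_j}z\to z$ with $n_j\to\infty$. Along a subsequence $T^{n_j}y\to y'\in\omega(y)$, and $\pi(y')=\lim S^{n_j}z=z$. So $\omega(y)$ is one of the sets considered, and minimality gives $\omega(y)=Y'\ni y$.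
\end{proof}

\begin{lemma}\label{lem:onto}
\emph{(a)} $\Phi$ maps $\mathcal R$ onto $\mathcal R$. \emph{(b)} $\mathrm{Rec}(w)=\{\tau(R):R\in\mathcal R\}$.
\end{lemma}

\begin{proof}
(a) Let $y\in X$. Then $F(\varphi(y))\subseteq F(\varphi(x))=F(x)$, so $\varphi(y)\in X$. If $y$ is recurrent, so is $\varphi(y)$: each of its factors lies in some $\varphi(s)$ with $s\in F(y)$, and $s$ occurs infinitely often in $y$. Thus $\Phi(\mathcal R)\subseteq\mathcal R$.

The map $\varphi\colon X\to X$ does not commute with the shift and is not onto, since a word of $X$ may begin in the middle of a block. To apply Lemma~\ref{lem:lift} we record the position inside the first block. Let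
\[
Y=\{(y,i):y\in X,\ 0\le i<|\varphi(y_0)|\},\qquad \pi(y,i)=S^i\varphi(y)\in X,
\]
and let $T(y,i)=(y,i+1)$ if $i+1<|\varphi(y_0)|$ and $T(y,i)=(Sy,0)$ otherwise. The space $Y$ is a closed subset of the product of $X$ with a finite set, so it is compact. The maps $T$ and $\pi$ are continuous, because $|\varphi(y_0)|$ depends on the first letter only. We have $\pi T=S\pi$; in the second case this is the identity $S^{|\varphi(y_0)|}\varphi(y)=\varphi(Sy)$.

The map $\pi$ is onto. Let $z\in X$, and let the prefix of length $n$ of $z$ occur in $x$ at position $p_n$. Then $\pi(T^{p_n}(x,0))=S^{p_n}\varphi(x)=S^{p_n}x\to z$, so any limit point of the sequence $T^{p_n}(x,0)$ in $Y$ is mapped to $z$.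

Now let $z\in X$ be recurrent. Lemma~\ref{lem:lift} gives $(y,i)\in Y$ with $z=S^i\varphi(y)$ and $T^{n_j}(y,i)\to(y,i)$, $n_j\to\infty$. The first coordinate of $T^{n_j}(y,i)$ is $S^{q_j}y$, where $q_j\to\infty$ because $T$ shifts the first coordinate at least once in every $\max_b|\varphi(b)|$ steps. So $S^{q_j}y\to y$ and $y$ is recurrent. Then $\varphi(y)$ is recurrent, and Lemma~\ref{lem:rec}(b) gives $F(z)=F(\varphi(y))=\Phi(F(y))$.

(b) The map $\tau\colon X\to V_w$ is continuous and commutes with the shift. It is onto: if the prefix of length $n$ of $v\in V_w$ occurs in $w$ at $p_n$, any limit point of $S^{p_n}x$ is mapped to $v$. By Lemma~\ref{lem:lift} a recurrent $v\in V_w$ is $\tau(y)$ with $y\in X$ recurrent, and $F(v)=\tau(F(y))$. Conversely, if $y\in X$ is recurrent, then $\tau(y)\in V_w$ is recurrent.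
\end{proof}

Growth enters through the following observation: at level $n$, a short word sees at most two blocks.

\begin{lemma}\label{lem:two}
Let $n\ge0$ and $|u|\le\lambda_n+1$.
\begin{enumerate}
\item[(a)] If $u\in F(\varphi^n(s))$, then $u\in F(\varphi^n(s'))$ for some factor $s'$ of $s$ with $|s'|\le2$.
\item[(b)] If $L=F(y)$ for an infinite word $y$, then $u\in\Phi^n(L)$ if and only if $u\in F(\varphi^n(ee'))$ for some $ee'\in L\cap B^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An occurrence meeting three of the blocks $\varphi^n(s_i)$ contains a whole block and one more letter on each side, so it has length at least $\lambda_n+2$. (b) Apply (a) and extend $s'$ to the right, inside $L$, to a word of length $2$.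
\end{proof}

\begin{proposition}\label{prop:perm}
$\mathcal R$ is finite, and $\Phi$ permutes $\mathcal R$.
\end{proposition}

\begin{proof}
Let $R^{(1)},\dots,R^{(t)}\in\mathcal R$ be distinct. For an extendable language closed under factors, the words of length $\ell$ are the prefixes of the words of length $\ell+1$; so two such languages that differ at some length differ at all larger lengths. Hence there is $\ell$ such that the sets $R^{(i)}\cap B^\ell$ are pairwise distinct. Choose $n$ with $\lambda_n\ge\ell$. By Lemma~\ref{lem:onto}(a), $R^{(i)}=\Phi^n(R_n^{(i)})$ with $R_n^{(i)}\in\mathcal R$, and by Lemma~\ref{lem:two}(b)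
\[
R^{(i)}\cap B^\ell=B^\ell\cap F\bigl(\varphi^n(R^{(i)}_n\cap B^2)\bigr).
\]
So the subsets $R_n^{(i)}\cap B^2$ of $B^2$ are pairwise distinct, and $t\le2^{|B|^2}$. A surjection of a finite set onto itself is a permutation.
\end{proof}

\section{Proof of the classification}\label{sec:proofclass}

Two properties of $L_b$ are used throughout the rest of the paper.

\begin{lemma}\label{lem:stab}
Let $b\in C$ with $C$ branching, and $d=d_C$.
\begin{enumerate}
\item[(a)] Each $u\in L_b$ is a factor of $\varphi^n(b)$ for all large $n\in d\mathbb N$. Hence $L_b=\bigcup_{n\in J}F(\varphi^n(b))$ for every infinite set $J\subseteq d\mathbb N$.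
\item[(b)] $\Phi^D(L_b)=L_b$ for every $D\in d\mathbb N$. In particular $\varphi^D(s)\in L_b$ for $s\in L_b$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $u\in F(\varphi^{jd}(b))$. By Lemma~\ref{lem:W}, $b$ occurs in $\varphi^{id}(b)$ for all large $i$, so $u$ occurs in $\varphi^{(i+j)d}(b)$. (b) $\Phi^D(L_b)=\bigcup_jF(\varphi^{D+jd}(b))$, which is $L_b$ by (a).
\end{proof}

\subsection{The languages $L_{C,i}$ are well defined and distinct}
Let $b,c\in C_i$ and $d=d_C$. Then $c$ occurs in some $\varphi^{jd}(b)$, so $\varphi^{nd}(c)$ occurs in $\varphi^{(n+j)d}(b)$ and $L_c\subseteq L_b$; by symmetry $L_b=L_c$. A letter of $C$ occurs in $L_b$ if and only if it is reached from $b$ by a walk of length divisible by $d$, that is, if and only if it lies in $C_i$. If $L_b=L_{b'}$, then $b'\in L_b$ and $b\in L_{b'}$, so $b$ and $b'$ are mutually reachable; they lie in the same component, and then in the same cyclic class. The cyclic classes are disjoint nonempty subsets of $B$, which gives $\sum_{C\text{ branching}}d_C\le|B|$.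

\subsection{Each $L_b$ is the language of a recurrent word}\label{sub:yb}
Here branching is used. Choose $P\ge1$ such that $b$ occurs at least twice in $\varphi^P(b)$; then $d\mid P$, as $P$ is the length of a closed walk. Put $\psi=\varphi^P$ and write $\psi(b)=sbt$, where $b$ occurs again in $t$. By induction
\[
\psi^n(b)=\psi^{n-1}(s)\cdots\psi(s)\,s\;b\;t\,\psi(t)\cdots\psi^{n-1}(t).
\]
The part growing to the right of the marked $b$ defines an infinite word
\begin{equation}\label{eq:yb}
y_b=b\,t\,\psi(t)\,\psi^2(t)\cdots .
\end{equation}
Its prefixes are factors of the words $\psi^n(b)$, so $F(y_b)\subseteq L_b$. Also $L_b\subseteq F(x)$, since $b$ occurs in $x$ and $\varphi^n(x)=x$. By Lemma~\ref{lem:stab}(a), every $u\in L_b$ is a factor of $\psi^m(b)$, hence of $\psi^m(t)$, for all large $m$; so $u$ occurs infinitely often in $y_b$. Therefore $y_b\in X$ is recurrent and $F(y_b)=L_b$.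

\subsection{Every recurrent language is some $L_c$}
Let $R\in\mathcal R$. By Proposition~\ref{prop:perm} there is $M\ge1$ such that $\Phi^M$ is the identity on $\mathcal R$ and every period $d_C$ divides $M$. Put $\psi=\varphi^M$. Then $R=\Phi^{Mn}(R)=F(\psi^n(R))$ for all $n$. By Lemma~\ref{lem:two}(b), $R$ is generated by its finitely many two-letter words: every $u\in R$ is a factor of $\psi^m(ee')$ for some $ee'\in R\cap B^2$ as soon as $\lambda_{Mm}\ge|u|$. We look for a single letter $c$ whose image contains all these two-letter words.

By Lemma~\ref{lem:rec}(b) there is $U\in R$ containing every word of $R\cap B^2$ as a factor, and there are words $t_1,t_2,t_3$ with $V=Ut_1Ut_2Ut_3U\in R$. Choose $n\ge1$ with $\lambda_{Mn}\ge|V|$. Then $V$ is a factor of $\psi^n(c_1)\psi^n(c_2)$ for some $c_1c_2\in R\cap B^2$. At most one of the four disjoint occurrences of $U$ crosses the boundary between the two blocks. Of the other three, two lie in the same block $\psi^n(c)$, $c\in\{c_1,c_2\}$. Every letter of $R$ begins a two-letter word of $R$ and so occurs in $U$. In particular $c$ occurs in $U$, hence at least twice in $\psi^n(c)$, and the component of $c$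 is branching.

For $u\in R$ and $\lambda_{Mm}\ge|u|$ we now have
\[
u\in F(\psi^m(R\cap B^2))\subseteq F(\psi^m(U))\subseteq F(\psi^{m+n}(c))\subseteq L_c,
\]
the last inclusion because the period of the component of $c$ divides $M$. Conversely $c\in R$ gives $\psi^m(c)\in R$ for all $m$, so $L_c\subseteq R$ by Lemma~\ref{lem:stab}(a) with $J=M\mathbb N$. Thus $R=L_c$. This proves part (1) of Theorem~\ref{thm:class}, and part (2) follows from Lemma~\ref{lem:onto}(b).

\subsection{Terminal components and uniform recurrence}
Let $C$ be terminal. All edges from vertices of $C$ end in $C$. If every vertex of $C$ had exactly one outgoing edge, then $|\varphi^n(b)|=1$ for $b\in C$ and all $n$, against growth. No image is empty, so some vertex has two outgoing edges, and $C$ is branching by Lemma~\ref{lem:branch}.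

Let $b\in C_i$ and $d=d_C$. We show that $L_b$ is uniformly recurrent. Since walks from $b$ never leave $C$, all letters of $L_b$ lie in $C_i$. By Lemma~\ref{lem:W} there is $N$ such that $b$ occurs in $\varphi^{Nd}(b')$ for all $b'\in C_i$. Let $u\in L_b$, say $u\in F(\varphi^{nd}(b))$, and put $j=(N+n)d$. Then $u$ occurs in $\varphi^j(b')$ for every $b'\in C_i$. Let $H=\max_{b'\in C_i}|\varphi^j(b')|$. By Lemma~\ref{lem:stab}(b), a word of $L_b$ of length $2H$ is a factor of $\varphi^j(s)$ with $s\in L_b$. At most $H$ of its letters lie in the block where it starts, so it contains the whole next block, which is some $\varphi^j(b')$ with $b'\in C_i$; hence it contains $u$. A coding preserves lengths and occurrences, so $\tau(L_b)=F(\tau(y_b))$ is uniformly recurrent as well, and $\tau(L_{C,i})\in\mathrm{URec}(w)$.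

Conversely let $F(v)\in\mathrm{URec}(w)$. By part (2), $F(v)=\tau(L_b)$ with $b$ in a branching component $C$, which need not be terminal, since $\tau$ may identify languages. Let $C'$ be a terminal component reachable from $b$. A walk that has entered $C'$ can be continued and stays in $C'$, so for every large $m$ a letter of $C'$ occurs in $\varphi^m(b)$. Taking $m\in d_C\mathbb N$ we get a letter $c\in C'\cap L_b$. Let $D=\mathrm{lcm}(d_C,d_{C'})$. By Lemma~\ref{lem:stab}(b), $\varphi^{nD}(c)\in L_b$ for all $n$, and Lemma~\ref{lem:stab}(a) applied to $c$ with $J=D\mathbb N$ gives $L_c\subseteq L_b$. Now $\tau(L_c)\subseteq F(v)$ is closed under factors and contains arbitrarily long words, so $F(v)=\tau(L_c)$ by Lemma~\ref{lem:rec}(c).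

The formula for $\#\mathrm{URec}(x)$ is the case $\tau=\mathrm{id}$ together with distinctness, and the sum is at least $1$ because terminal components exist. Theorem~\ref{thm:class} is proved.

\section{Deciding inclusion of the coded languages}\label{sec:incl}

From now on $\varphi$ is $k$-uniform with $k\ge2$, so $\lambda_n=k^n$. The languages $L_{C,i}$ are distinct, but their images under $\tau$ may coincide, in a way that is not visible on the graph.

\begin{example}\label{ex:bar}
Let $k=2$, $B=\{a,e,0,1,\bar0,\bar1\}$,
\[
a\mapsto ae,\quad e\mapsto0\bar0,\quad 0\mapsto01,\quad1\mapsto00,\quad\bar0\mapsto\bar1\bar0,\quad\bar1\mapsto\bar0\bar0,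
\]
and let $\tau$ erase bars and send $a,e$ to $0$. The branching components are $\{0,1\}$ and $\{\bar0,\bar1\}$, both terminal of period $1$, so $\#\mathrm{Rec}(x)=2$. The words $\tau\varphi^n(0)=01,\ 0100,\dots$ and $\tau\varphi^n(\bar0)=10,\ 0010,\dots$ are different, yet we shall see that $\tau(L_{\bar0})=\tau(L_0)$ and $\#\mathrm{Rec}(w)=1$.
\end{example}

Fix $b\in C$ and $b'\in C'$ with $C,C'$ branching, and put $L=L_b$, $L'=L_{b'}$, $D=\mathrm{lcm}(d_C,d_{C'})$. We want to decide whether $\tau(L)\subseteq\tau(L')$. The language $L$ is generated by the words $\varphi^{nD}(b)$, and $L'$ by the images of its two-letter words, which we compute first.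

\begin{lemma}\label{lem:B2}
Let $G_2$ be the graph on the words of length $1$ and $2$ over $B$ with an edge $u\to u'$ when $u'\in F(\varphi(u))$. Then $L'\cap B^2$ is the set of two-letter words reachable from $b'$ in $G_2$ in a number of steps divisible by $d_{C'}$.
\end{lemma}

\begin{proof}
We show by induction that the factors of length $1$ or $2$ of $\varphi^n(b')$ are the vertices reachable from $b'$ in exactly $n$ steps. For $n=0$ both sets are $\{b'\}$. By Lemma~\ref{lem:two}(a) at level $1$, a word of length $1$ or $2$ is a factor of $\varphi(\varphi^n(b'))$ if and only if it is a factor of $\varphi(u)$ for a factor $u$ of $\varphi^n(b')$ of length $1$ or $2$.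
\end{proof}

\begin{lemma}\label{lem:A}
Let $A=\{n\ge0:\tau\varphi^{nD}(b)\in\tau(L')\}$.
\begin{enumerate}
\item[(a)] If $\tau(L)\subseteq\tau(L')$ then $A=\mathbb N$. If $A$ is infinite then $\tau(L)\subseteq\tau(L')$.
\item[(b)] $n\in A$ if and only if there are $ee'\in L'\cap B^2$ and $0\le r<k^{nD}$ such that $\tau\varphi^{nD}(b)$ is the window of length $k^{nD}$ of $\tau\varphi^{nD}(ee')$ starting at $r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claim holds because $\varphi^{nD}(b)\in L$. For the second, apply Lemma~\ref{lem:stab}(a) with $J=\{nD:n\in A\}$ and use that $\tau(L')$ is closed under factors.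

(b) If such $ee'$ and $r$ exist, then $\varphi^{nD}(ee')\in L'$ by Lemma~\ref{lem:stab}(b), so $n\in A$. Conversely let $\tau\varphi^{nD}(b)=\tau(u)$ with $u\in L'=\Phi^{nD}(L')$; then $|u|=k^{nD}$. The word $u$ occurs in $\varphi^{nD}(s)$ for some $s\in L'$, at a position $ik^{nD}+r$ with $0\le r<k^{nD}$. After extending $s$ to the right in $L'$ if necessary, take $ee'=s_is_{i+1}$.
\end{proof}

For each $n$, condition (b) is a finite check, but $n$ is unbounded. The way out is to read the offset $r$ digit by digit, starting from the most significant one. Once the first digit is chosen, the comparison of one block against two blocks splits into $k$ comparisons of the same shape one level down, and all of them must succeed with the same remaining offset (Figure~\ref{fig:offset}). So the object to track is a \emph{set} of comparisons with a common offset, and there are only finitely many such sets.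

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.7cm,y=0.7cm]
\foreach \i in {0,...,5} {
  \draw (\i,0) rectangle (\i+1,1);
  \node at (\i+0.5,0.5) {\small $\varphi^{\ell}(f_{\i})$};
}
\foreach \i in {0,1,2} {
  \draw (\i+1.4,1.6) rectangle (\i+2.4,2.6);
  \node at (\i+1.9,2.1) {\small $\varphi^{\ell}(c_{\i})$};
}
\foreach \i in {0,...,3} { \draw[dashed] (\i+1.4,1) -- (\i+1.4,1.6); }
\draw[<->] (0,-0.4) -- (1,-0.4) node[midway,below] {\small $jk^{\ell}$};
\draw[<->] (1,-0.4) -- (1.4,-0.4) node[midway,below] {\small $r'$};
\end{tikzpicture}
\caption{Comparing $\varphi^{\ell+1}(c)$ (top) with the window of $\varphi^{\ell+1}(ee')$ (bottom) at offset $r=jk^\ell+r'$, for $k=3$ and $j=1$. Here $\varphi(c)=c_0c_1c_2$ and $\varphi(ee')=f_0\cdots f_5$. The block $\varphi^\ell(c_i)$ lies over $\varphi^\ell(f_{i+j}f_{i+j+1})$ at the offset $r'$, which is the same for all $i$.}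
\label{fig:offset}
\end{figure}

A set $E\subseteq B^3$ is \emph{$\ell$-good} if there is a single $r\in[0,k^\ell)$ such that, for all $(c,e,e')\in E$, the word $\tau\varphi^\ell(c)$ is the window of length $k^\ell$ of $\tau\varphi^\ell(ee')$ starting at $r$. Thus $E$ is $0$-good if and only if $\tau(c)=\tau(e)$ for all $(c,e,e')\in E$. For $0\le j<k$ put
\[
\partial_jE=\bigl\{\bigl(\varphi(c)_i,\ \varphi(ee')_{i+j},\ \varphi(ee')_{i+j+1}\bigr):(c,e,e')\in E,\ 0\le i<k\bigr\};
\]
the indices are at most $2k-1$, so they are positions of $\varphi(ee')$.

\begin{lemma}\label{lem:good}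
$E$ is $(\ell+1)$-good if and only if $\partial_jE$ is $\ell$-good for some $j$.
\end{lemma}

\begin{proof}
Write $r\in[0,k^{\ell+1})$ as $r=jk^\ell+r'$ with $0\le j<k$ and $0\le r'<k^\ell$. Let $(c,e,e')\in E$. The $i$-th block of length $k^\ell$ of $\varphi^{\ell+1}(c)$ is $\varphi^\ell(\varphi(c)_i)$. It is to be compared, after coding, with the window of length $k^\ell$ of $\varphi^\ell(\varphi(ee'))$ starting at $r+ik^\ell=(i+j)k^\ell+r'$, and this is the window of $\varphi^\ell(\varphi(ee')_{i+j}\varphi(ee')_{i+j+1})$ starting at $r'$. So $r$ works for $E$ at level $\ell+1$ if and only if $r'$ works for $\partial_jE$ at level $\ell$.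
\end{proof}

Let $\Gamma$ be the graph whose vertices are the $2^{|B|^3}$ subsets of $B^3$, with edges $E\to\partial_jE$ for $0\le j<k$. By induction on $\ell$, a set $E$ is $\ell$-good if and only if a walk of length exactly $\ell$ in $\Gamma$ leads from $E$ to a $0$-good set. With Lemma~\ref{lem:A}(b) this gives:
\begin{equation}\label{eq:walk}
n\in A\iff\begin{array}{l}\text{for some }ee'\in L'\cap B^2\text{, a walk of length }nD\text{ in }\Gamma\\ \text{leads from }\{(b,e,e')\}\text{ to a $0$-good set.}\end{array}
\end{equation}

\begin{example}\label{ex:bar2}
In Example~\ref{ex:bar} take $b=\bar0$, $b'=0$, $D=1$ and $ee'=01=\varphi(0)\in L_0$. From $\varphi(01)=0100$, $\varphi(10)=0001$ and $\varphi(00)=0101$ we compute the effect of $\partial_1$ on single triples: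
\begin{align*}
(\bar0,0,1)&\leadsto(\bar1,1,0),\ (\bar0,0,0),\\
(\bar1,1,0)&\leadsto(\bar0,0,0),\ (\bar0,0,1),\\
(\bar0,0,0)&\leadsto(\bar1,1,0),\ (\bar0,0,1).
\end{align*}
So $\partial_1$ leads from $E_0=\{(\bar0,0,1)\}$ to $E_1=\{(\bar1,1,0),(\bar0,0,0)\}$, then to the set $E_2$ of all three triples, and $\partial_1E_2=E_2$. All three sets are $0$-good. Hence $A=\mathbb N$, with offset $r=2^n-1$ at level $n$, and $\tau(L_{\bar0})\subseteq\tau(L_0)$. As $\tau(L_0)$ is uniformly recurrent by Theorem~\ref{thm:class}(3), Lemma~\ref{lem:rec}(c) gives equality.
\end{example}

The loop at $E_2$ is what makes $A$ infinite in this example. In general any sufficiently long walk contains a cycle, so one value of $n$ decides the question.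

\begin{proposition}\label{prop:incl}
Let $n^*=2^{|B|^3}$. Then $\tau(L)\subseteq\tau(L')$ if and only if $n^*\in A$.
\end{proposition}

\begin{proof}
If $\tau(L)\subseteq\tau(L')$, then $n^*\in A$ by Lemma~\ref{lem:A}(a). Conversely let $n^*\in A$. The walk in \eqref{eq:walk} has length $n^*D\ge2^{|B|^3}$, so it visits some vertex twice and contains a closed walk of some length $\gamma\ge1$. Inserting $tD$ further copies of it gives walks with the same ends and of length $(n^*+t\gamma)D$, for all $t\ge0$. So $A$ is infinite, and Lemma~\ref{lem:A}(a) applies.
\end{proof}

By \eqref{eq:walk} and Lemma~\ref{lem:B2}, the condition $n^*\in A$ is a finite reachability question. So inclusion, and hence equality, of the languages $\tau(L_{C,i})$ is decidable.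

\section{Deciding periodicity}\label{sec:per}

To test whether $\tau(L_b)$ is periodic one needs a bound on the periods to try, and $|B|$ is not such a bound: for $k=3$ and $\varphi(b)=\varphi(c)=bbc$ we have $L_b=F((bbc)^\omega)$, of least period $3$ over two letters. The bound $|B|$ becomes correct if one measures the period in blocks of high level and regards two letters as equal when their coded blocks are equal; in this example all blocks of level $1$ are equal and the period in blocks is $1$.

For $c,c'\in B$ write $c\sim_nc'$ if $\tau\varphi^n(c)=\tau\varphi^n(c')$. Cutting $\varphi^{n+1}(c)=\varphi^n(\varphi(c))$ into $k$ blocks of length $k^n$, we see that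
\begin{equation}\label{eq:sim}
c\sim_{n+1}c'\iff\varphi(c)_i\sim_n\varphi(c')_i\ \text{ for all }0\le i<k .
\end{equation}
So $\sim_{n+1}$ is obtained from $\sim_n$ by a fixed map on the partitions of $B$. The sequence need not become constant: if $b\mapsto e^k$, $c\mapsto f^k$, $e\mapsto b^k$, $f\mapsto c^k$, $\tau(b)=\tau(c)$ and $\tau(e)\ne\tau(f)$, then $b\sim_nc$ exactly for even $n$. But there are at most $|B|^{|B|}$ partitions of $B$, so $(\sim_n)$ is periodic from some index $\le|B|^{|B|}$ on.

\begin{proposition}\label{prop:per}
Let $b\in C$ with $C$ branching, $d=d_C$ and $n_1=d\,|B|^{|B|}$. Then $\tau(L_b)$ is periodic if and only if there is $1\le q'\le|B|$ such that $u_0\sim_{n_1}u_{q'}$ for all words $u_0u_1\cdots u_{q'}\in L_b$.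
\end{proposition}

\begin{proof}
Let $y=y_b$ be the word \eqref{eq:yb}, so $F(y)=L_b$. For $d\mid n$, Lemma~\ref{lem:stab}(b) gives $F(\tau\varphi^n(y))=\tau(\Phi^n(L_b))=\tau(L_b)$.

Suppose the condition holds. Then $\tau\varphi^{n_1}(y_j)=\tau\varphi^{n_1}(y_{j+q'})$ for all $j$, so $\tau\varphi^{n_1}(y)=u^\omega$ with $u$ its prefix of length $q'k^{n_1}$, and the language of this word is $\tau(L_b)$.

Conversely let $\tau(L_b)=F(u^\omega)$ with $u$ primitive of length $q$. We need blocks of length at least $q$, and $q$ is not known in advance. Adding to $n_1$ a large multiple of $d$ times the period of the sequence $(\sim_n)$, we get $n\in d\mathbb N$ with $k^n\ge q$ and ${\sim_n}={\sim_{n_1}}$. By Lemma~\ref{lem:per}(b), $z=\tau\varphi^n(y)$ is a shift of $u^\omega$. Its windows $z[jk^n,(j+1)k^n)=\tau\varphi^n(y_j)$ have length at least $q$, so by Lemma~\ref{lem:per}(a) those for $j$ and $j'$ agree if and only if $q\mid(j-j')k^n$, that is, if and only if $q'\mid j-j'$, where $q'=q/\gcd(q,k^n)$. Thus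
\[
y_j\sim_{n_1}y_{j'}\iff j\equiv j'\pmod{q'}.
\]
The letters $y_0,\dots,y_{q'-1}$ are pairwise inequivalent, so $q'\le|B|$; and every word $u_0\cdots u_{q'}\in L_b=F(y)$ has the form $y_j\cdots y_{j+q'}$, so $u_0\sim_{n_1}u_{q'}$.
\end{proof}

The condition can be checked. The relation $\sim_{n_1}$ is computed from \eqref{eq:sim}. For any fixed $n\in d\mathbb N$ with $k^n\ge|B|$, Lemmas~\ref{lem:stab}(b) and~\ref{lem:two}(b) show that the words of $L_b$ of length at most $|B|+1$ are exactly the factors of length at most $|B|+1$ of the words $\varphi^n(ee')$, $ee'\in L_b\cap B^2$.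

\section{The algorithm}\label{sec:algo}

\begin{proof}[Proof of Theorem~\ref{thm:algo}]
On input $k$ and an automaton for $w$, proceed as follows.
\begin{enumerate}
\item Compute $B,\varphi,\tau$ (Section~\ref{sub:auto}), the graph $G$, its components, their periods and cyclic classes, and which components are branching or terminal. Choose a letter in each cyclic class $C_i$ of each branching component $C$.
\item For all ordered pairs of indices decide whether $\tau(L_{C,i})\subseteq\tau(L_{C',i'})$ by Proposition~\ref{prop:incl}. Two languages are equal when both inclusions hold.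
\item Output as $\#\mathrm{Rec}(w)$ the number of distinct languages among the $\tau(L_{C,i})$, $C$ branching, and output the inclusions among them.
\item Output as $\#\mathrm{URec}(w)$ the number of distinct languages among those with $C$ terminal.
\item Output as $\#\mathrm{Per}(w)$ the number of distinct languages among those with $C$ terminal that pass the test of Proposition~\ref{prop:per}.
\end{enumerate}
All steps are finite computations. Steps 3 and 4 are correct by parts (2) and (3) of Theorem~\ref{thm:class}. Step 5 is correct because $\mathrm{Per}(w)\subseteq\mathrm{URec}(w)$ and a class is periodic if and only if its language is a periodic language.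

Now let the automaton read the most significant digit first. Its transition table has $k|Q|$ entries and $|B|\le|Q|+1$, so it suffices to use space polynomial in $k$ and $|B|$.

\emph{Step 1} takes polynomial time. Branching is tested by Lemma~\ref{lem:branch}(iii). For the period, let $\mathrm{dist}(c)$ be the distance in $C$ from a fixed $b_0\in C$ to $c$. Then $d_C$ is the greatest common divisor of the numbers $\mathrm{dist}(c)+1-\mathrm{dist}(c')$ over the edges $c\to c'$ in $C$: each is divisible by $d_C$ by Lemma~\ref{lem:W}, and their sum along a closed walk is its length. The cyclic class of $c$ is given by $\mathrm{dist}(c)\bmod d_C$. The sets $L_{C,i}\cap B^2$ are found by a search in $G_2$ that keeps track of the number of steps modulo $d_C$ (Lemma~\ref{lem:B2}).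

\emph{Step 2.} By \eqref{eq:walk}, the test $n^*\in A$ is performed nondeterministically by guessing $ee'$ and then, one after another, $n^*D$ digits $j$, where $D\le|B|^2$. The machine stores one subset of $B^3$ and a counter of $O(|B|^3)$ bits, and each $\partial_jE$ is computed in polynomial time. By Savitch's theorem, nondeterministic polynomial space equals polynomial space. There are at most $|B|^2$ tests, and their outcomes are stored in a table.

\emph{Step 5.} The relation $\sim_{n_1}$ is obtained by iterating the polynomial-time map \eqref{eq:sim} exactly $d\,|B|^{|B|}$ times, with a counter of polynomially many bits. For the words of $L_b$, take $n\in d\mathbb N$ with $|B|\le n<|B|+d$, so that $k^n\ge|B|$. For each $q'\le|B|$ and each $ee'\in L_b\cap B^2$, run through the positions $p$ with $p+q'<2k^n$ and compare the letters of $\varphi^n(ee')$ at $p$ and $p+q'$. A position has $n+1\le2|B|$ digits in base $k$; its leading digit selects $e$ or $e'$, and the letter is found by applying $c\mapsto\varphi(c)_j$ for the remaining digits $j$ in order.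
\end{proof}

\section{Sharp bound, possible triples and automatic representatives}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]
In Lemma~\ref{lem:auto}, $|B|\le m+1$ and $a$ occurs once in each $\varphi^n(a)$, so the component of $a$ is not branching. The cyclic classes of branching components are disjoint nonempty subsets of $B\setminus\{a\}$, so Theorem~\ref{thm:class}(2) gives $\#\mathrm{Rec}(w)\le\sum_{C\text{ branching}}d_C\le m$.

For equality, take states $q_0,\dots,q_{m-1}$ with $\delta(q_i,j)=q_{i+1\bmod m}$ for every digit $j$, and let the output be the state. Then $w_n=q_{s\bmod m}$ for $k^{s-1}\le n<k^s$, $s\ge1$, so $w$ contains arbitrarily long runs of each of the $m$ letters. The $m$ words $q_i^\omega$ lie in distinct classes of $\mathrm{Per}(w)$, and the upper bound forces $\#\mathrm{Per}(w)=\#\mathrm{URec}(w)=\#\mathrm{Rec}(w)=m$.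
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
The inequalities hold since $\mathrm{Per}(w)\subseteq\mathrm{URec}(w)\subseteq\mathrm{Rec}(w)$, these sets are finite, and $\mathrm{URec}(w)\ne\emptyset$ by Theorem~\ref{thm:class}(3).

Conversely let $(r,u,p)$ be given. With the identity coding, Theorem~\ref{thm:class} reduces the task to drawing a graph with $r$ branching components of period $1$, of which $u$ are terminal, $p$ of these being periodic. Take pairwise distinct letters $a$, $a_1,\dots,a_r$, $g_1,\dots,g_r$, $h_{p+1},\dots,h_r$ and define the $k$-uniform morphism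
\[
\begin{array}{lll}
g_j\mapsto g_j^k & & (1\le j\le p),\\
g_j\mapsto g_j^{k-1}h_j, & h_j\mapsto g_j^k & (p<j\le u),\\
g_j\mapsto g_j^{k-1}h_j, & h_j\mapsto g_j\,g_1^{k-1} & (u<j\le r),\\
a\mapsto a\,a_1^{k-1}, & a_j\mapsto g_ja_{j+1}^{k-1}\ (j<r), & a_r\mapsto g_r^k .
\end{array}
\]
All letters are reachable from $a$, and $w=x=\varphi^\omega(a)$ is $k$-automatic by Section~\ref{sub:auto}. The component $\{a\}$ has a single loop and the components $\{a_j\}$ contain no edge, so none of them is branching. The other components are $\{g_j\}$ for $j\le p$ and $\{g_j,h_j\}$ for $j>p$; here we use $u\ge1$, which ensures that no letter with index $j>u$ is reachable from $g_1$. Each has period $1$ because of the loop at $g_j$, and is branching because all $k\ge2$ edges from $g_j$ end in the component. Those with $j\le u$ are terminal; those with $j>u$ have the edge $h_j\to g_1$ leaving them. By Theorem~\ref{thm:class}, $\#\mathrm{Rec}(w)=r$ and $\#\mathrm{URec}(w)=u$. For $j\le p$ the language is $F(g_j^\omega)$, which is periodic. It remains to show that the language is not periodic for $p<j\le u$.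

Write $g=g_j$, $h=h_j$ and $z=\varphi^\omega(g)$; then $L_g=F(z)$. Let $\nu(N)=\max\{i:k^i\mid N\}$ for $N\ge1$. We claim that $z_n=h$ if and only if $\nu(n+1)$ is odd. Write $n=kq+i$ with $0\le i<k$, so $z_n=\varphi(z_q)_i$. If $i<k-1$, then $z_n=g$ and $\nu(n+1)=0$. If $i=k-1$, then $q<n$, $z_n=h$ if and only if $z_q=g$, and $\nu(n+1)=\nu(q+1)+1$; the claim follows by induction. If $F(z)$ were a periodic language, then by Lemma~\ref{lem:per}(b) there would be $\rho\ge1$ with $z_{n+\rho}=z_n$ for all $n$. Put $i=\nu(\rho)$, choose $N>i$ with $k^N>\rho$ and $N\not\equiv i\pmod2$, and let $M=k^N-\rho\ge1$. Then $k^i\mid M$ and $k^{i+1}\nmid M$, since $k^{i+1}$ divides $k^N$ but not $\rho$. So $\nu(M)=i$ and $\nu(M+\rho)=N$ have different parity, and $z_{M-1}\ne z_{M-1+\rho}$, a contradiction. Hence $\#\mathrm{Per}(w)=p$.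
\end{proof}

For part (iii) we recall two textbook facts. The \emph{$K$-kernel} of a sequence $(y_n)_{n\ge0}$ is the set of subsequences $(y_{K^in+r})_{n\ge0}$ with $i\ge0$ and $0\le r<K^i$. A sequence with finite $K$-kernel is $K$-automatic, and a sequence is $k^P$-automatic if and only if it is $k$-automatic (Eilenberg; see \cite[Theorems 6.6.2 and 6.6.4]{AS}).

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(iii)]
By Theorem~\ref{thm:class}(2) and Section~\ref{sub:yb}, each class contains a word $\tau(y)$ with $y=y_b$ as in \eqref{eq:yb}. A coding preserves automaticity (compose the output map with it), so it suffices to show that the $K$-kernel of $y$ is finite, where $K=k^P$ and $\psi=\varphi^P$ is $K$-uniform. The word $y$ is not in general a fixed point of $\psi$, but it is the image of a fixed word under $\psi^i$ up to a short prefix. Let $z=t\psi(t)\psi^2(t)\cdots$. For $i\ge0$,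
\[
y=b\,t\,\psi(t)\cdots\psi^{i-1}(t)\;\psi^i(z),
\]
and, since $|t|\le K-1$, the prefix before $\psi^i(z)$ has length
\[
\mu_i=1+|t|\,\frac{K^i-1}{K-1}\le K^i .
\]
Let $0\le r<K^i$ and $n\ge1$. Then $K^in+r\ge\mu_i$ and $K^in+r-\mu_i=K^in'+r'$, where $(n',r')=(n,\,r-\mu_i)$ if $r\ge\mu_i$ and $(n',r')=(n-1,\,K^i+r-\mu_i)$ otherwise. In both cases $0\le r'<K^i$, and $r'$ and $n-n'$ depend only on $(i,r)$. Therefore $y_{K^in+r}=\psi^i(z)_{K^in'+r'}=\eta(z_{n'})$, where $\eta\colon B\to B$ is the map $\eta(c)=\psi^i(c)_{r'}$. So the sequence $(y_{K^in+r})_{n\ge0}$ is determined by $\eta$, by $n-n'\in\{0,1\}$ and by its term for $n=0$. There are at most $2|B|^{|B|+1}$ such sequences.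
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS}
Allouche and Shallit, \emph{Automatic Sequences}.

\bibitem{Bell}
Jason Bell, \emph{Topological invariants for words of linear factor complexity}, arXiv:2202.00643 (2022).

\end{thebibliography}
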